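# A generic 3-coloring is not solved by countably many 2-colorings

## 1. Colorings, countable products, and strongly omniscient reductions

A number $k$ is identified with $\{0,\dots,k-1\}$, and a $k$-coloring is a function $C:\omega\to k$.

**Definition 1 (one coloring).** For $k\ge 1$, an instance of $\mathsf{RT}^1_k$ is a coloring $C:\omega\to k$. A solution to $C$ is an infinite set $G\subseteq\omega$ that is monochromatic for $C$, that is, $|C(G)|=1$. More generally, for $r,s\ge 1$, an instance of $\mathsf{RT}^1_{r,s}$ is a coloring $C:\omega\to r$, and a solution is an infinite $H\subseteq\omega$ with $|C(H)|\le s$. Thus $\mathsf{RT}^1_{r,1}=\mathsf{RT}^1_r$.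

*Example.* Let $C(x)=x\bmod 3$. The multiples of $3$ form an $\mathsf{RT}^1_3$-solution, and so does each of their infinite subsets. The set of all $x\not\equiv 2 \pmod 3$ is not an $\mathsf{RT}^1_3$-solution, but it is an $\mathsf{RT}^1_{3,2}$-solution.

**Definition 2 (countable product).** An instance of $(\mathsf{RT}^1_2)^\omega$ is a sequence $(C_0,C_1,\dots)$ of $2$-colorings. A solution is a sequence $(G_0,G_1,\dots)$ of infinite sets such that each $G_n$ is monochromatic for $C_n$. As an oracle, the sequence is identified with $\bigoplus_nG_n=\{\langle n,m\rangle:m\in G_n\}$. For $1\le t\le l$, the problem $(\mathsf{RT}^1_{l,t})^\omega$ is defined in the same way: instances are sequences of $l$-colorings $C_n$, and solutions are sequences of infinite sets with $|C_n(G_n)|\le t$ for every $n$.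

*Example.* Let $C_n(x)$ be the coefficient of $2^n$ in the binary expansion of $x$. The sets $G_n=\{2^m:m>n\}$ form a solution, with color $0$ everywhere. Another solution uses color $1$ everywhere: $G_n=\{2^n+2^m:m>n\}$. The colors for different $n$ may be mixed freely, and whoever picks the solution chooses them.

**Definition 3 (soc-reduction).** Let $\mathsf P_0,\mathsf P_1$ be problems given by instances and solutions. Then $\mathsf P_0$ is soc-reducible (strongly omniscient reducible) to $\mathsf P_1$, written $\mathsf P_0\le_{soc}\mathsf P_1$, if for every $\mathsf P_0$ instance $I_0$ there is a $\mathsf P_1$ instance $I_1$ such that every solution to $I_1$ Turing computes a solution to $I_0$.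

There is no effectivity requirement on the passage from $I_0$ to $I_1$. The instance $I_1$ may be as complicated as we like, and it may be designed with full knowledge of $I_0$. The solution to $I_0$, however, must be computed from the solution to $I_1$ alone.

*Example.* $\mathsf{RT}^1_2\le_{soc}(\mathsf{RT}^1_2)^\omega$: given $C$, let $C_n=C$ for all $n$. In any solution, $G_0$ is already a solution to $C$.

## 2. Three colors against infinitely many 2-colorings

We can now ask: **is it true that $\mathsf{RT}^1_3\le_{soc}(\mathsf{RT}^1_2)^\omega$?** In words: given a 3-coloring $C$, can one always design a sequence of 2-colorings, using complete knowledge of $C$, so that any choice of monochromatic sets for the 2-colorings reveals an infinite $C$-monochromatic set? The question is from Lu Liu, "Coding power of product of partitions", arXiv:2006.03228 (2020). The answer is no.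

**Theorem A.** There is $C:\omega\to 3$ such that every $(\mathsf{RT}^1_2)^\omega$ instance $(C_0,C_1,\dots)$ has a solution $(G_n)_n$ for which $\bigoplus_nG_n$ computes no infinite $C$-monochromatic set. This one $C$ works for all instances, and the set of such $C$ contains a comeager set of measure one. Hence $\mathsf{RT}^1_3\not\le_{soc}(\mathsf{RT}^1_2)^\omega$.

The same method settles all the problems of Section 1.

**Theorem B.** Let $r,s\ge 1$ and $1\le t\le l$, and put $N=t\lfloor r/l\rfloor+\min(t,\ r\bmod l)$. Then
$$\mathsf{RT}^1_{r,s}\le_{soc}(\mathsf{RT}^1_{l,t})^\omega\iff N\le s.$$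
In particular $\mathsf{RT}^1_k\le_{soc}(\mathsf{RT}^1_l)^\omega\iff k\le l$ for all $k,l\ge 1$. If $N>s$, then for any fixed $Z\subseteq\omega$, for a comeager and measure-one set of $C:\omega\to r$, every $(\mathsf{RT}^1_{l,t})^\omega$ instance has a solution $(G_n)$ such that no $\mathsf{RT}^1_{r,s}$-solution to $C$ is $\Sigma^1_1$ or $\Pi^1_1$ in $Z\oplus\bigoplus_nG_n$. So the reduction fails even when "Turing computes" is replaced by "hyperarithmetically computes".

*Examples of $N$.* For $r=3$, $l=2$, $t=1$ we get $N=1\cdot 1+\min(1,1)=2>1$, which is the case of Theorem A. For $r=4$, $l=3$, $t=2$ we get $N=2\cdot 1+\min(2,1)=3$, so $\mathsf{RT}^1_{4,3}$ reduces to $(\mathsf{RT}^1_{3,2})^\omega$ and $\mathsf{RT}^1_{4,2}$ does not.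

## 3. Small cases: growth, a failed code, and a vote among three points

**What solutions can be forced to compute.** Let $f\in\omega^\omega$ and put $C_n(x)=0$ if $x<f(n)$ and $C_n(x)=1$ otherwise. Color class $0$ of $C_n$ is finite, so a solution must have $G_n\subseteq[f(n),\infty)$, and $g(n)=\min G_n$ satisfies $g\ge f$. So for every $f$ some instance has only solutions that compute a function $g\geq f$. Solutions can be forced to be powerful oracles, and no argument that simply picks weak solutions can work. In the other direction, it is known that for every non-hyperarithmetic degree $D$, every $(\mathsf{RT}^1_2)^\omega$ instance has a solution that does not compute $D$. This follows from Solovay's theorem: for every non-hyperarithmetic degree $D$ there is an infinite set no subset of which computes $D$. But this fact avoids one degree at a time. An infinite color class of $C$ has uncountably many infinite subsets, and we must avoid all of them at once. We shall use neither fact.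

**A natural code that fails.** Given $C:\omega\to 3$, let $C_i(x)=1$ iff $C(x)=i$, for $i<3$. If some $G_i$ has color $1$, it solves $C$. An opponent will therefore take color $0$ everywhere, so that $G_i\subseteq\{x:C(x)\ne i\}$. One would like to intersect $G_0$ and $G_1$ to land in color $2$. If every color of $C$ occurs infinitely often, however, the opponent can choose $G_0,G_1,G_2$ pairwise disjoint, with $C$ taking two values infinitely often on each. Then no $G_i$ is a solution and the intersections are empty. This does not yet say that no other functional works.

**Finitely many one-point functionals against one 2-coloring.** Here is the smallest case that contains the combinatorial core. Suppose the only way to use a set $G$ is to form $h_q(G)$ for one of the functions $h_0,\dots,h_{d-1}:\omega\to\omega$. Suppose $C:\omega\to 3$ is such that for every $j<3$,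
$$\text{there are infinitely many } x \text{ with } C(h_q(x))=j \text{ for all } q<d. \tag{1}$$
Then for every $C_0:\omega\to2$ there is a color $a<2$ such that, for *every* $q<d$, the coloring $C\circ h_q$ takes at least two values infinitely often on $G=C_0^{-1}(a)$. So no $h_q(G)$ is monochromatic.

To see this, for each $j<3$ let $a_j<2$ be a value that $C_0$ takes at infinitely many of the points $x$ in (1). Two of $a_0,a_1,a_2$ agree, say $a_j=a_{j'}=a$ with $j\ne j'$. On $C_0^{-1}(a)$ every $C\circ h_q$ takes both values $j$ and $j'$ infinitely often.

The colors $j$ vote for the color classes of $C_0$, and the class with at least two votes is bad for all $h_q$ simultaneously. This works because in (1) the same $x$ gives all $h_q(x)$ the same color. If we have infinitely many functions $h_0,h_1,\dots$, with (1) for every $d$, there is a winning color $a_d$ for each $d$. Some $a$ equals $a_d$ for infinitely many $d$, and this $a$ works for all $h_q$. That is compactness in its simplest form. It will return for the infinitely many choices of color that a sequence $(C_n)$ requires.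

The problem is that a Turing functional applied to a sequence $(G_n)$ is far from being of the form $x\mapsto h(x)$.

## 4. Finite extensions, and a reservoir that depends on $C$

The approach one would try first is forcing by finite extensions. Let $C$ be generic. Given $(C_n)$, decide on colors $c_n$, let $P_n=C_n^{-1}(c_n)$, and build $G_n\subseteq P_n$ by finite approximations. To prevent $\Phi_e$ from computing an infinite set of color $i$, ask whether some finite extension $\tau$ of the current approximation, with its $n$-th part inside $P_n$, makes $\Phi_e$ output a $z$ with $C(z)\ne i$.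

If yes, take it, and the requirement is met. If no, then the set $Q$ of all $z$ that can be output along extensions inside the reservoirs $P_n$ lies in $C^{-1}(i)$. One would like to conclude from the genericity of $C$ that $Q$ is finite, since a generic coloring is not constant on an infinite set given in advance.

This is the exact point where the argument stops. The set $Q$ is not given in advance: it depends on the $P_n$, these depend on the $C_n$, and the $C_n$ may be designed from $C$. For instance, let $C_0(x)=1$ iff $C(x)=0$, choose $c_0=1$, and let $\Phi_e$ output $G_0$. If the approximation to $G_0$ is still empty, then $Q=P_0=C^{-1}(0)$, which is infinite and $C$-monochromatic, however generic $C$ is. The choice $c_0=1$ was bad, but different requirements may object to different choices, and one sequence $(c_n)$ must serve all of them.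

The way past this is to arrange the order of choices.

* Before $C$ exists, thin $\omega$ to an infinite set $X$ on which every functional behaves so regularly that all its behavior is described by countably many sets $R_e(\tau)$ and countably many finite-to-one functions $h_{\tau,e}$ of *one* variable $x\in X$.
* Then choose $C$ generic with respect to these sets and functions, so that in particular (1) holds for any finitely many of the functions $h_{\tau,e}$.
* Given $(C_n)$, look for solutions inside $X$ with widely spaced elements. The reservoirs can now interfere only through a single added element $x$, that is, through one coloring $C_n$ and one function $h_{\tau,e}$. So the vote of Section 3, with compactness, finds a good sequence $(c_n)$.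

## 5. Thinning $\omega$ so that every operator becomes canonical

We write $[X]^\omega$ for the set of infinite subsets of $X$, with the topology inherited from $2^\omega$. The letters $\sigma,\tau$ denote finite subsets of $\omega$, identified with their increasing enumerations $\tau_0<\tau_1<\cdots$; we write $\tau\restriction j=\{\tau_0,\dots,\tau_{j-1}\}$ and $\max\emptyset=-1$. When we say that $\tau\supseteq\sigma$ extends $\sigma$, we always mean that $\sigma$ is an initial segment of $\tau$.

**One set instead of a sequence.** The purpose is to code a sequence of sets by a single set whose elements are added one at a time, so that each new element goes to exactly one column. Fix a computable $p:\omega\to\omega$ that takes each value infinitely often. For infinite $Y=\{y_0<y_1<\cdots\}$ let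
$$Y^{(n)}=\{y_j:p(j)=n\},\qquad Y^*=\bigoplus_nY^{(n)} .$$
Every $Y^{(n)}$ is infinite. The map $Y\mapsto Y^*$ is continuous, because $\langle n,m\rangle\in Y^*$ iff $m\in Y$ and $p(|Y\cap m|)=n$, which depends only on $Y\cap(m+1)$.

*Example.* If $p$ begins $0,0,1,0,1,2$, then $y_0,y_1,y_3$ go to column $0$, while $y_2,y_4$ go to column $1$ and $y_5$ goes to column $2$.

**The operators.** Fix a sequence $(W_e)_{e\in\omega}$ of operators $W_e:[\omega]^\omega\to\mathcal P(\omega)$ such that each set $\{Y:z\in W_e(Y)\}$ is analytic or coanalytic. For Theorem A we take
$$W_e(Y)=\{z:\Phi_e^{Y^*}(z)\downarrow=1\}. \tag{2}$$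
Here the sets $\{Y:z\in W_e(Y)\}$ are open, since a halting computation uses a finite part of $Y^*$ and $Y\mapsto Y^*$ is continuous.

**The Ramsey theorem used.** Let $\mathcal B\subseteq[\omega]^\omega$ be open (Nash-Williams), Borel (Galvin–Prikry, JSL 38, 1973), or analytic (Silver, JSL 35, 1970; hence also coanalytic, by complementation), and let $X$ be infinite. Then some $X'\in[X]^\omega$ satisfies $[X']^\omega\subseteq\mathcal B$ or $[X']^\omega\cap\mathcal B=\emptyset$. Theorem A needs only the open case.

*Example.* Let $\mathcal B$ be the open set of $Y$ whose least element is even, and $X=\omega$. If $X'$ is the set of even numbers, then $[X']^\omega\subseteq\mathcal B$.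

**Lemma 1.** There is an infinite $X$ such that for all $e,z$, all finite $\tau\subseteq X$, and all $b\in X$ with $b\ge\max(\tau\cup\{e,z\})$, the truth value of "$z\in W_e(\tau\cup Y')$" is the same for all $Y'\in[X]^\omega$ with $\min Y'>b$.

*Example.* Let $z\in W(Y)$ iff the least element of $Y$ above $z$ is even. With $X=\omega$ the lemma fails for $\tau=\emptyset$, $z=0$, $b=0$: compare $Y'=\{1,2,3,\dots\}$ and $Y'=\{2,3,\dots\}$. If $X$ is the set of even numbers, the truth value is always "true".

*Proof.* The purpose is to decide each of the countably many questions $(e,z,\tau)$ at a finite stage, by a diagonal sequence of applications of the Ramsey theorem.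

Let $X_0=\omega$. Given an infinite $X_j$, put $x_j=\min X_j$. There are finitely many triples $(\tau,e,z)$ with $\tau\subseteq\{x_0,\dots,x_j\}$ and $e,z\le x_j$. For each, the set $\{Y':z\in W_e(\tau\cup Y')\}$ is the preimage of $\{Y:z\in W_e(Y)\}$ under the continuous map $Y'\mapsto\tau\cup Y'$. So it is open, analytic or coanalytic if the original set is. Apply the Ramsey theorem once for each triple, starting inside $X_j\setminus\{x_j\}$ and shrinking each time. This gives an infinite $X_{j+1}\subseteq X_j\setminus\{x_j\}$ such that for each of these triples, $[X_{j+1}]^\omega$ is contained in or disjoint from $\{Y':z\in W_e(\tau\cup Y')\}$. Let $X=\{x_j:j\in\omega\}$.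

Now let $\tau,e,z,b$ be as in the lemma, with $b=x_j$. Then $\tau\subseteq\{x_0,\dots,x_j\}$ and $e,z\le x_j$. Every $Y'\in[X]^\omega$ with $\min Y'>x_j$ is a subset of $\{x_{j+1},x_{j+2},\dots\}\subseteq X_{j+1}$, so the truth value is constant. $\square$

The conclusion of Lemma 1 is inherited by every infinite subset $X'$ of $X$, since $b\in X'$ and $Y'\in[X']^\omega$ imply $b\in X$ and $Y'\in[X]^\omega$.

## 6. The predicted outputs $R_e(\tau)$ and the one-point functions $h_{\tau,e}$

Let $X$ be as in Lemma 1. For finite $\tau\subseteq X$ let $b(\tau,e,z)$ be the least element of $X$ that is $\ge\max(\tau\cup\{e,z\})$.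

**Definition 4 (predicted output).** $R_e(\tau)$ is the set of all $z$ such that $z\in W_e(\tau\cup Y')$ for all $Y'\in[X]^\omega$ with $\min Y'>b(\tau,e,z)$.

By Lemma 1 with $b=b(\tau,e,z)$, "for all" may be replaced by "for some". So $R_e(\tau)$ is what $W_e$ outputs on $\tau$ followed by elements that are far away, where "far" depends on $z$.

*Examples.* Lemma 1 holds with $X=\omega$ for each of the following operators taken alone, because membership of $z$ depends only on $Y\cap(z+1)$.

* (a) $W(Y)=Y^{(0)}$. Then $R(\tau)=\{\tau_j:j<|\tau|,\ p(j)=0\}$.
* (b) $W(Y)=E$, a fixed set. Then $R(\tau)=E$.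
* (c) $W(Y)=\omega\setminus Y$. Then $R(\tau)=\omega\setminus\tau$. Here $R(\tau)$ gets smaller as $\tau$ grows.
* (d) $W(Y)=\{y\in Y:4\mid y\}$. Then $R(\tau)=\{y\in\tau:4\mid y\}$.

We need three facts about $R_e$.

**Fact (3).** *If $x\in X$ and $x>b(\tau,e,z)$, then $z\in R_e(\tau)\iff z\in R_e(\tau\cup\{x\})$.*

The point of this fact is that a far-away element cannot change the prediction about $z$. Since $x>b(\tau,e,z)\ge\max(\tau\cup\{e,z\})$ and $x\in X$, we have $b(\tau\cup\{x\},e,z)=x$. Take $Y''\in[X]^\omega$ with $\min Y''>x$. By the definition for $\tau\cup\{x\}$, $z\in R_e(\tau\cup\{x\})$ iff $z\in W_e(\tau\cup\{x\}\cup Y'')$. By the definition for $\tau$, applied to $Y'=\{x\}\cup Y''$, whose minimum is $x>b(\tau,e,z)$, $z\in R_e(\tau)$ iff $z\in W_e(\tau\cup\{x\}\cup Y'')$. The two conditions are the same.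

**Fact (4).** *If $Y\in[X]^\omega$ has initial segment $\tau$ and $\min(Y\setminus\tau)>b(\tau,e,z)$, then $z\in W_e(Y)\iff z\in R_e(\tau)$.*

The purpose is to read off true outputs from predicted ones; the proof is the definition with $Y'=Y\setminus\tau$. Fact (4) applies in particular whenever $\tau\ne\emptyset$ and $\max\tau\ge e,z$, since then $b(\tau,e,z)=\max\tau$.

**Definition 5 (new output from one point).** For finite $\tau\subseteq X$ let
$$N_e(\tau)=\{x\in X:x>\max\tau,\ R_e(\tau\cup\{x\})\not\subseteq R_e(\tau)\},$$
and for $x\in N_e(\tau)$ let
$$h_{\tau,e}(x)=\min\bigl(R_e(\tau\cup\{x\})\setminus R_e(\tau)\bigr).$$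

*Examples, with $X=\omega$.* In (a), if $p(|\tau|)=0$ then $N(\tau)$ consists of all $x>\max\tau$ and $h_\tau(x)=x$; if $p(|\tau|)\ne0$ then $N(\tau)=\emptyset$. In (b) and (c), $N(\tau)=\emptyset$ for all $\tau$. In (d), $N(\tau)=\{x>\max\tau:4\mid x\}$ and $h_\tau(x)=x$.

**Fact (5).** *Each $h_{\tau,e}$ is finite-to-one.*

Genericity will need infinitely many disjoint places at which to act, and this fact provides them. If $h_{\tau,e}(x)=z$, then $z$ lies in $R_e(\tau\cup\{x\})$ but not in $R_e(\tau)$, so $x\le b(\tau,e,z)$ by (3). Only finitely many $x$ qualify.

Example (d) shows one remaining irregularity: $N(\tau)$ may be neither finite nor cofinite in $X$. One more thinning removes it. In (d), one could pass to the multiples of $4$, or to the odd numbers.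

**Lemma 2.** $X$ can be chosen so that, in addition to Lemma 1, for every finite $\tau\subseteq X$ and every $e$, the set $N_e(\tau)$ is finite or cofinite in $X$.

*Proof.* First we check that thinning does not change the predictions. Let $X$ be as in Lemma 1 and $X'\in[X]^\omega$. Lemma 1 holds for $X'$. Let $\tau\subseteq X'$ be finite. To compare $R_e(\tau)$ computed from $X$ with $R_e(\tau)$ computed from $X'$, fix $z$ and take $Y'\in[X']^\omega$ whose minimum exceeds both values of $b(\tau,e,z)$, the one for $X$ and the one for $X'$. By the "for some" form of the definition, $z$ belongs to either version iff $z\in W_e(\tau\cup Y')$. So the two versions agree, and passing from $X$ to $X'$ replaces $N_e(\tau)$ by $N_e(\tau)\cap X'$.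

Now we diagonalize. Let $X_0'=X$ and $x_j'=\min X_j'$. Choose an infinite $X'_{j+1}\subseteq X'_j\setminus\{x'_j\}$ such that for all $\tau\subseteq\{x_0',\dots,x_j'\}$ and $e\le j$, $X'_{j+1}$ is contained in or disjoint from $N_e(\tau)$; this is a finite number of applications of the pigeonhole principle. Let $X'=\{x_j':j\in\omega\}$. Given finite $\tau\subseteq X'$ and $e$, pick $j\ge e$ with $\tau\subseteq\{x'_0,\dots,x'_j\}$. All but finitely many elements of $X'$ lie in $X'_{j+1}$, so $N_e(\tau)\cap X'$ is finite or cofinite in $X'$. $\square$

Fix $X$ as in Lemma 2 for the rest of the notes.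

**Definition 6 (productive pairs, well-spaced sets).** Call $(\tau,e)$ *productive* if $N_e(\tau)$ is cofinite in $X$. For each $(\tau,e)$ fix $\beta(\tau,e)\ge\max\tau$ such that for all $x\in X$ with $x>\beta(\tau,e)$: $x\in N_e(\tau)$ iff $(\tau,e)$ is productive. Call a finite $\tau\subseteq X$ *well spaced* if $\tau_j>\beta(\tau\restriction j,e)$ for all $j<|\tau|$ and all $e\le j$.

*Example.* In example (a), $(\tau,e)$ is productive iff $p(|\tau|)=0$, and $\beta(\tau,e)=\max\tau$ is a legal choice. In general, an element $x$ of a well-spaced set has to be so large that it shows the typical behavior of $R_e(\tau\cup\{x\})$, where $\tau$ is the part below $x$, for the operators $W_e$ with $e\le|\tau|$. The empty set is well spaced, and so is every initial segment of a well-spaced set.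

Observe that $X$, $R_e$, $h_{\tau,e}$ and $\beta$ depend only on the operators $W_e$. No coloring has been mentioned. This removes the dependence found in Section 4.

## 7. Colorings generic for the functions $h_{\tau,e}$

**Definition 7 (generic coloring).** Call $C:\omega\to r$ *generic* if the following two conditions hold.

* (G1) For all productive $(\tau^1,e_1),\dots,(\tau^d,e_d)$, all $j<r$ and all $B$, there is $x\in X$ with $x>B$, with every $h_{\tau^q,e_q}(x)$ defined, and with $C(h_{\tau^q,e_q}(x))=j$ for all $q=1,\dots,d$.
* (G2) If $R_e(\tau)$ is infinite, then $C(R_e(\tau))=\{0,\dots,r-1\}$.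

(G1) is the hypothesis (1) of the vote. (G2) handles operators such as (b), which ignore the oracle and output an infinite set $E$.

*Example.* If (a) is one of the operators, with its $h_\tau(x)=x$, then (G1) says in particular that every color $j<r$ occurs at infinitely many $x\in X$.

**Lemma 3.** The set of generic $C\in r^\omega$ contains a comeager set of measure one for the uniform product measure. In particular generic $C$ exist.

*Proof.* There are countably many requirements, and a countable intersection of dense open sets of measure one is comeager and has measure one. So it suffices to find, for each single requirement, a dense open set of measure one all of whose members meet it.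

**Requirement (G1).** Fix $(\tau^q,e_q)$ for $1\le q\le d$, and $j$ and $B$. We first find disjoint places at which $C$ could meet the requirement. Each $N_{e_q}(\tau^q)$ is cofinite in $X$, hence so is their intersection. Choose $x_0<x_1<\cdots$ in it, all $>B$, such that the sets
$$V_a=\{h_{\tau^q,e_q}(x_a):1\le q\le d\}$$
are pairwise disjoint. This is possible: when $x_0,\dots,x_{a-1}$ are chosen, $V_0\cup\dots\cup V_{a-1}$ is finite, and by (5) only finitely many $x$ have some $h_{\tau^q,e_q}(x)$ in it.

Let $O$ be the set of $C$ that are constantly $j$ on some $V_a$. Every $C\in O$ meets the requirement, with $x=x_a$. The set $O$ is open, since each condition "$C\equiv j$ on $V_a$" concerns finitely many values. It is dense: the finite domain of a given finite condition meets only finitely many of the disjoint sets $V_a$, so the condition can be extended to have value $j$ on another $V_a$. It has measure one: the events "$C\equiv j$ on $V_a$" are independent because the $V_a$ are disjoint, and each has probability $r^{-|V_a|}\ge r^{-d}$. So the probability that the first $m$ of them all fail is at most $(1-r^{-d})^m\to0$.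

**Requirement (G2).** Fix $(\tau,e)$ with $R_e(\tau)$ infinite and $j<r$. Use the disjoint singletons $\{z\}$, $z\in R_e(\tau)$, in place of the sets $V_a$. The set of $C$ with $C(z)=j$ for some $z\in R_e(\tau)$ is open. It is dense, because a finite condition leaves some $z\in R_e(\tau)$ undecided. It has measure one, by independence of the events $C(z)=j$, each of probability $r^{-1}$. $\square$

## 8. Blocked reservoirs, and the construction of $Y$ when nothing blocks

Let $C:\omega\to r$ be generic and $1\le s<r$. Let $P=(P_n)_n$ be a sequence of sets with each $P_n\cap X$ infinite. These are the reservoirs from which the columns of $Y$ are to be taken.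

**Definition 8 (correct, blocked).** A finite $\tau$ is *$P$-correct* if $\tau_j\in P_{p(j)}$ for all $j<|\tau|$. For $S\subseteq r$ with $|S|=s$, we say that *$P$ is blocked by $(\tau,e,S)$* if $\tau$ is well spaced and $P$-correct, $(\tau,e)$ is productive, and
$$C(h_{\tau,e}(x))\in S\quad\text{for all but finitely many }x\in X\cap P_{p(|\tau|)}.$$

*Example.* Take operator (a), where $(\tau,e)$ is productive iff $p(|\tau|)=0$ and $h_{\tau,e}(x)=x$. If $\tau$ is well spaced and $P$-correct with $p(|\tau|)=0$, then $P$ is blocked by $(\tau,e,\{i\})$ iff $C(x)=i$ for almost all $x\in X\cap P_0$. So the bad choice of Section 4, $P_0=C^{-1}(0)$, is blocked, with $S=\{0\}$. This had to be so, since any $Y\subseteq X$ with $Y^{(0)}\subseteq P_0$ computes a $C$-monochromatic set.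

The lemma says that one-point coding of this kind is the only obstacle.

**Lemma 4.** If $P$ is not blocked by any $(\tau,e,S)$ with $|S|=s$, then there is $Y\in[X]^\omega$ with $Y^{(n)}\subseteq P_n$ for all $n$, such that for no $e$ is $W_e(Y)$ an infinite set with $|C(W_e(Y))|\le s$.

*Proof.* **Step 1: well-spaced correct sets can be extended.** Let $\tau$ be well spaced and $P$-correct. If $y\in X\cap P_{p(|\tau|)}$ is larger than $\max\tau$ and all $\beta(\tau,e')$ with $e'\le|\tau|$, then $\tau\cup\{y\}$ is again well spaced and $P$-correct. All but finitely many elements of the infinite set $X\cap P_{p(|\tau|)}$ qualify as $y$.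

**Step 2: the plan of the construction.** Enumerate all pairs $(e,S)$ with $S\subseteq r$, $|S|=s$. We build well-spaced $P$-correct sets $\sigma^0\subseteq\sigma^1\subseteq\cdots$, each extending the previous one, starting from $\sigma^0=\emptyset$, with lengths tending to infinity, and let $Y=\bigcup_a\sigma^a$. Then every initial segment of $Y$ is well spaced and $P$-correct, so $Y\in[X]^\omega$ and $Y^{(n)}\subseteq P_n$. At stage $a$ we ensure for the $a$-th pair $(e,S)$ that $W_e(Y)$ is not an infinite subset of $C^{-1}(S)$. This suffices, because an infinite $W_e(Y)$ with $|C(W_e(Y))|\le s$ would be an infinite subset of $C^{-1}(S)$ for some $S$ of size $s$.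

At stage $a$, use Step 1 to extend $\sigma^a$ properly to a well-spaced $P$-correct $\sigma$ with $|\sigma|>e$. There are two cases.

**Step 3: a wrong color can be forced.** Suppose some well-spaced $P$-correct $\tau\supseteq\sigma$ has a $z\in R_e(\tau)$ with $C(z)\notin S$. Extend $\tau$ by a $y$ as in Step 1 that also satisfies $y>b(\tau,e,z)$, and let $\sigma^{a+1}=\tau\cup\{y\}$. The final $Y$ has initial segment $\tau$ and $\min(Y\setminus\tau)=y>b(\tau,e,z)$, so $z\in W_e(Y)$ by (4). Hence $W_e(Y)\not\subseteq C^{-1}(S)$.

**Step 4: otherwise the output is finite.** Suppose Step 3 does not apply. Then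
$$R_e(\tau)\subseteq C^{-1}(S)\quad\text{for every well-spaced }P\text{-correct }\tau\supseteq\sigma. \tag{6}$$
Let $\sigma^{a+1}=\sigma$. The purpose of the following is to show $W_e(Y)\subseteq R_e(\sigma)$, with $R_e(\sigma)$ finite.

First, $R_e(\sigma)$ is finite: by (6), $C$ omits on it the colors outside $S$, and $S\ne r$ because $s<r$, so (G2) excludes that it is infinite. This is where genericity applies legitimately, because $R_e(\sigma)$ was defined without reference to any coloring.

Second, no well-spaced $P$-correct $\tau\supseteq\sigma$ makes $(\tau,e)$ productive. Suppose $(\tau,e)$ were productive. For almost all $x\in X\cap P_{p(|\tau|)}$, the set $\tau\cup\{x\}$ is well spaced and $P$-correct by Step 1, and $x\in N_e(\tau)$. For these $x$, by (6),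
$$h_{\tau,e}(x)\in R_e(\tau\cup\{x\})\subseteq C^{-1}(S).$$
So $P$ is blocked by $(\tau,e,S)$, contrary to the hypothesis.

Third, predictions do not grow along $Y$. Let $\tau\supseteq\sigma$ be an initial segment of $Y$ and $y$ the next element of $Y$. Since $\tau\cup\{y\}$ is well spaced and $e<|\sigma|\le|\tau|$, we have $y>\beta(\tau,e)\ge\max\tau$. Since $(\tau,e)$ is not productive, $y\notin N_e(\tau)$, that is, $R_e(\tau\cup\{y\})\subseteq R_e(\tau)$. By induction, $R_e(\tau)\subseteq R_e(\sigma)$ for every initial segment $\tau\supseteq\sigma$ of $Y$.

Finally, let $z\in W_e(Y)$. Choose an initial segment $\tau\supseteq\sigma$ of $Y$ with $\max\tau\ge e,z$. By (4), $z\in R_e(\tau)\subseteq R_e(\sigma)$. So $W_e(Y)\subseteq R_e(\sigma)$ is finite. $\square$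

## 9. Two color classes and three votes: proof of Theorem A

Let $W_e$ be as in (2), let $r=3$, $s=1$, and let $C:\omega\to3$ be generic; by Lemma 3 such $C$ form a set that contains a comeager set of measure one. Let $(C_n)$ be any sequence of 2-colorings. It may depend on $C$ in any way.

**Step 1: the space of color choices.** We describe all the sequences of colors that have a chance inside $X$. Put
$$K_n=\{a<2:C_n^{-1}(a)\cap X\text{ is infinite}\},\qquad \mathcal K=\prod_nK_n\subseteq2^\omega .$$
Each $K_n$ is nonempty because $X$ is infinite, so $\mathcal K$ is a nonempty compact space. For $c\in\mathcal K$ let $P^c=(C_n^{-1}(c_n))_n$; each $P^c_n\cap X$ is infinite.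

**Claim.** Some $P^c$ with $c\in\mathcal K$ is not blocked by any $(\tau,e,\{i\})$.

Suppose, toward a contradiction, that every $P^c$ is blocked.

**Step 2: finitely many blocks suffice.** The purpose is to reduce to finitely many functions $h_q$, as in the vote of Section 3. Let
$$U_{\tau,e,i}=\{c\in\mathcal K:P^c\text{ is blocked by }(\tau,e,\{i\})\}.$$
Whether $c\in U_{\tau,e,i}$ depends only on the finitely many values $c_{p(j)}$ with $j\le|\tau|$: those with $j<|\tau|$ determine whether $\tau$ is $P^c$-correct, and $c_{p(|\tau|)}$ determines the reservoir for $x$. So these sets are clopen, and by assumption they cover $\mathcal K$. By compactness there are finitely many triples $(\tau^q,e_q,i_q)$, $q<d$, whose sets $U_q=U_{\tau^q,e_q,i_q}$ are nonempty and cover $\mathcal K$. Write $h_q=h_{\tau^q,e_q}$ and $n_q=p(|\tau^q|)$. Since $U_q\ne\emptyset$, every $(\tau^q,e_q)$ is productive, so $h_q$ is defined on all but finitely many elements of $X$.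

**Step 3: one bound for all exceptions.** Blocking allows finitely many exceptional $x$, and we remove them uniformly. If $c\in U_q$, then the set
$$\{x\in X: h_q(x)\text{ is defined},\ C_{n_q}(x)=c_{n_q},\ C(h_q(x))\ne i_q\}$$
is finite. It depends on $c$ only through $c_{n_q}\in\{0,1\}$, so only finitely many such sets arise as $q<d$ and $c\in U_q$ vary. Also, for each $q<d$, $C_{n_q}(x)\in K_{n_q}$ for all but finitely many $x\in X$. So there is $B$ such that for all $q<d$ and all $x\in X$ with $x>B$: $h_q(x)$ is defined, $C_{n_q}(x)\in K_{n_q}$, and
$$c\in U_q\ \text{ and }\ C_{n_q}(x)=c_{n_q}\quad\Longrightarrow\quad C(h_q(x))=i_q. \tag{7}$$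

**Step 4: the vote.** We now produce a $c\in\mathcal K$ that lies in no $U_q$. By (G1), for each $j<3$ choose $x^j\in X$ with $x^j>B$ and
$$C(h_q(x^j))=j\quad\text{for all }q<d .$$
For each $n\in\{n_q:q<d\}$ let $c_n$ be a value that occurs at least twice among $C_n(x^0),C_n(x^1),C_n(x^2)$. Since $x^j>B$, this value lies in $K_n$. For all other $n$ let $c_n\in K_n$ be arbitrary. Then $c\in\mathcal K$, so $c\in U_q$ for some $q<d$. At least two indices $j$ satisfy $C_{n_q}(x^j)=c_{n_q}$, so some such $j$ is different from $i_q$. For this $j$, (7) gives $C(h_q(x^j))=i_q$, whereas $C(h_q(x^j))=j\ne i_q$ by the choice of $x^j$. This contradiction proves the Claim.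

**Step 5: conclusion.** Take $c$ as in the Claim and let $Y$ be given by Lemma 4 for $P^c$. Each $Y^{(n)}$ is infinite, and $C_n$ is constantly $c_n$ on it, so $(Y^{(n)})_n$ is a solution to $(C_0,C_1,\dots)$. If $Y^*=\bigoplus_nY^{(n)}$ computed an infinite $C$-monochromatic set $H$, then for some $e$ the characteristic function of $H$ would be $\Phi_e^{Y^*}$, and $W_e(Y)=H$ would be an infinite set with $|C(W_e(Y))|=1$, contrary to Lemma 4. So no infinite $C$-monochromatic set is computable from this solution. Since $C$ was chosen before $(C_n)$, it works for all instances. This proves Theorem A, and with it $\mathsf{RT}^1_3\not\le_{soc}(\mathsf{RT}^1_2)^\omega$. $\blacksquare$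

## 10. Counting fibers: proof of Theorem B

Write $r=ql+u$ with $0\le u<l$, so that $N=tq+\min(t,u)$.

**Step 1: if $N\le s$, the reduction exists.** We merge colors as evenly as possible. Let $g:r\to l$ have $u$ fibers of size $q+1$ and $l-u$ fibers of size $q$. The largest total size of $t$ fibers is obtained by taking $\min(t,u)$ of the larger ones first, so any $t$ fibers have together at most $tq+\min(t,u)=N$ elements. Given $C:\omega\to r$, let $C_n=g\circ C$ for all $n$. If $(G_n)$ is a solution, then $G_0$ is infinite and $|C_0(G_0)|\le t$. So $C(G_0)$ lies in at most $t$ fibers of $g$, and $|C(G_0)|\le N\le s$. Thus $G_0$ is already a solution to $C$.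

*Example.* For $r=4$, $l=3$, $t=2$ the fibers have sizes $2,1,1$, and two of them contain at most $3=N$ colors.

**Step 2: no merging does better.** This replaces "two of three votes agree". *For every $\epsilon:r\to l$ there is $T\subseteq l$ with $|T|=t$ and $|\epsilon^{-1}(T)|\ge N$.*

Let $a_1\ge\dots\ge a_l$ be the fiber sizes of $\epsilon$, with sum $r$, and let $T$ consist of the values with the $t$ largest fibers. Suppose $a_1+\dots+a_t\le N-1$. Since $N\le t(q+1)$, we get $ta_t\le N-1<t(q+1)$, so $a_t\le q$, and hence $a_i\le q$ for all $i>t$. Therefore
$$r\le N-1+(l-t)q=lq+\min(t,u)-1<lq+u=r,$$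
a contradiction. In particular $N\le r$.

**Step 3: set-up when $N>s$.** By Step 2, $1\le s<N\le r$, so Section 8 applies with this $s$ as soon as the operators are fixed. Recall that a set is $\Sigma^1_1$ in $A$ if it has the form $\{z:\psi(z,A)\}$ with $\psi$ a $\Sigma^1_1$ formula, and similarly for $\Pi^1_1$; a set is hyperarithmetic in $A$ iff it is both $\Sigma^1_1$ and $\Pi^1_1$ in $A$. For example, the set of indices of $A$-computable trees on $\omega$ with an infinite path is $\Sigma^1_1$ in $A$.

Fix $Z$. Let $(W_e)_e$ enumerate all operators
$$W(Y)=\{z:\psi(z,Y^*,Z)\},\qquad\psi\text{ a }\Sigma^1_1\text{ or }\Pi^1_1\text{ formula}.$$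
There are countably many. Since $Y\mapsto Y^*$ is continuous, each set $\{Y:z\in W_e(Y)\}$ is analytic or coanalytic, so Sections 5 to 8 apply with the analytic case of the Ramsey theorem. Let $C:\omega\to r$ be generic for these operators; by Lemma 3 this covers a comeager, measure-one set of $C$. Let $(C_n)$ be any sequence of $l$-colorings.

**Step 4: the space of choices.** A choice for column $n$ is now a set of $t$ colors. Let
$$K_n=\{a<l:C_n^{-1}(a)\cap X\text{ is infinite}\},\qquad \mathcal K=\prod_n\{T\subseteq l:|T|=t,\ T\cap K_n\ne\emptyset\}.$$
Each $K_n$ is nonempty and $1\le t\le l$, so $\mathcal K$ is a nonempty product of finite nonempty sets, hence compact. For $c=(T_n)_n\in\mathcal K$ let $P^c=(C_n^{-1}(T_n))_n$. Each $P^c_n\cap X$ is infinite because $T_n$ meets $K_n$.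

We claim that some $P^c$ is not blocked by any $(\tau,e,S)$ with $|S|=s$. Suppose every $P^c$ is blocked.

**Step 5: compactness and a uniform bound.** As before, whether $P^c$ is blocked by $(\tau,e,S)$ depends only on the sets $T_{p(j)}$ with $j\le|\tau|$. So the sets of $c$ for which this holds are clopen, and they cover $\mathcal K$. Choose finitely many triples $(\tau^q,e_q,S_q)$, indexed by $q<d$ (from here on $q$ is an index, no longer the quotient), whose clopen sets $U_q$ are nonempty and cover $\mathcal K$. Write $h_q=h_{\tau^q,e_q}$ and $n_q=p(|\tau^q|)$. For $c\in U_q$, only finitely many $x\in X$ in the domain of $h_q$ have $C_{n_q}(x)\in T_{n_q}$ and $C(h_q(x))\notin S_q$. This finite set depends on $c$ only through $T_{n_q}$, for which there are finitely many possibilities. Each $h_q$ is defined on almost all of $X$, and $C_{n_q}(x)\in K_{n_q}$ for almost all $x\in X$. So there is $B$ such that for all $q<d$ and all $x\in X$ with $x>B$: $h_q(x)$ is defined, $C_{n_q}(x)\in K_{n_q}$, and for all $c=(T_n)_n\in U_q$,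
$$C_{n_q}(x)\in T_{n_q}\quad\Longrightarrow\quad C(h_q(x))\in S_q. \tag{8}$$

**Step 6: the vote.** By (G1), for each $j<r$ choose $x^j\in X$ with $x^j>B$ and $C(h_q(x^j))=j$ for all $q<d$. For each $n\in\{n_q:q<d\}$ apply Step 2 to the map $j\mapsto C_n(x^j)$ from $r$ to $l$. This gives $T_n\subseteq l$ with $|T_n|=t$ and
$$|\{j<r:C_n(x^j)\in T_n\}|\ge N>s .$$
Since $N\ge1$, the set $T_n$ contains some $C_n(x^j)$, which lies in $K_n$, so $T_n\cap K_n\ne\emptyset$. For all other $n$ let $T_n$ be any allowed set. Then $c=(T_n)_n\in\mathcal K$, so $c\in U_q$ for some $q<d$. More than $s=|S_q|$ indices $j$ satisfy $C_{n_q}(x^j)\in T_{n_q}$, so some such $j$ is not in $S_q$. But (8) gives $j=C(h_q(x^j))\in S_q$, a contradiction. So some $P^c$ is unblocked.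

**Step 7: conclusion.** For an unblocked $P^c$, $c=(T_n)_n$, Lemma 4 yields $Y$ with $Y^{(n)}\subseteq C_n^{-1}(T_n)$, that is, $C_n(Y^{(n)})\subseteq T_n$ and $|C_n(Y^{(n)})|\le t$. Thus $(Y^{(n)})_n$ is an $(\mathsf{RT}^1_{l,t})^\omega$-solution, and no $W_e(Y)$ is an infinite set on which $C$ takes at most $s$ values. Every set that is $\Sigma^1_1$ or $\Pi^1_1$ in $Z\oplus Y^*$ is some $W_e(Y)$. Hence no $\mathsf{RT}^1_{r,s}$-solution to $C$ is $\Sigma^1_1$ or $\Pi^1_1$ in $Z\oplus\bigoplus_nY^{(n)}$. In particular none is computable from it or hyperarithmetic in it. Taking $Z=\emptyset$, we see that no instance $(C_n)$ can serve for $C$. So $\mathsf{RT}^1_{r,s}\not\le_{soc}(\mathsf{RT}^1_{l,t})^\omega$, and the same holds with "hyperarithmetically computes" in place of "Turing computes".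

**Step 8: the case $s=t=1$.** Here $N=\lfloor r/l\rfloor+\min(1,\ r\bmod l)=\lceil r/l\rceil$, and $\lceil r/l\rceil\le1$ iff $r\le l$. So $\mathsf{RT}^1_k\le_{soc}(\mathsf{RT}^1_l)^\omega\iff k\le l$. $\blacksquare$
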